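# Relative critical points strictly between $\aleph_2$ and $\infty$

## 1. The quasivariety $\mathcal W_\Sigma$ built from constraints and requirements

The whole proof turns on one construction, so we start with it. All structures are nonempty. A quasi-identity is a universally quantified formula $\Phi\to\beta$, where $\Phi$ is a finite (possibly empty) conjunction of atomic formulas and $\beta$ is atomic; equations count as atomic. A quasivariety is a class of structures axiomatized by quasi-identities. The trivial structure is the one-element structure in which all relations are full; it satisfies every quasi-identity.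

We need one abbreviation. For a finite conjunction $\Phi$ of atomic formulas, "$\Phi\to\bot$" stands for the set of all quasi-identities $\Phi\to\beta$, where $\beta$ is $v_1=v_2$ or $R(\bar v)$, with $R$ any relation symbol of the language and with new variables $v_1,v_2,\bar v$. If $\Phi$ is satisfied somewhere, these force the structure to have one element and full relations. So a structure satisfies $\Phi\to\bot$ if and only if it is trivial or satisfies $\Phi$ nowhere.

**Definition (system).** Let $L^*$ be a finite language consisting of relation symbols and constants. A system $\Sigma$ consists of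

* a set $C$ of constraints $\chi\to\bot$ or $\chi\to x=y$, where $\chi$ is a finite conjunction of atomic $L^*$-formulas (equality allowed);
* a finite set $D$ of requirements, where $d\in D$ is a sentence $\forall\bar x\,\bigvee_{k<\omega}\exists\bar y\,\delta_{d,k}(\bar x,\bar y)$, in which $\bar x$ has length $r_d$ and each $\delta_{d,k}$ is a finite conjunction of atomic $L^*$-formulas. (Finite disjunctions are allowed: repeat a disjunct.)

A $\Sigma$-model is an $L^*$-structure that satisfies $C$, with $\bot$ read as "false", and $D$.

**Example ($\Sigma_0$).** Let $L^*$ have a constant $c$ and binary symbols $S,Q$. For $k<\omega$ let $\delta_k(x;z_0,\dots,z_k)$ be $z_0=c\wedge\bigwedge_{l<k}S(z_l,z_{l+1})\wedge Q(x,z_k)$. The constraints are $\delta_k(x,\bar z)\wedge\delta_k(x',\bar z')\to x=x'$ for $k<\omega$, and the one requirement is $\forall x\bigvee_k\exists\bar z\,\delta_k(x,\bar z)$. In a model the sets $\{x:\exists\bar z\,\delta_k(x,\bar z)\}$ have at most one element each and cover the universe, so every model is countable. On the other hand $\omega$ with $c=0$, $S=\{(k,k+1):k<\omega\}$ and $Q=\{(k,k):k<\omega\}$ is a model. So $\Sigma_0$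 says "the universe is countable", in a finite language.

**Definition ($\mathcal W_\Sigma$).** The language of $\mathcal W_\Sigma$ has the constants of $L^*$ and two new constants $0,1$; binary relation symbols $E,N$; for each relation symbol $R\in L^*$ two symbols $R,\bar R$ of the arity of $R$; and for each $d\in D$ a symbol $P_d$ of arity $2+r_d$. The axioms are

* (A1) $E$ is an equivalence relation;
* (A2) $E(0,1)\to\bot$;
* (A3) $N(x,x)\to\bot$;
* (A4) $R(\bar x)\wedge\bar R(\bar x)\to\bot$, for each relation symbol $R\in L^*$;
* (A5) the members of $C$;
* (A6) $P_d(u,v,\bar x)\to E(u,v)$, for $d\in D$;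
* (A7) $\delta_{d,k}(\bar x,\bar y)\wedge E(u,v)\to P_d(u,v,\bar x)$, for $d\in D$, $k<\omega$.

These are (possibly infinitely many) quasi-identities in a finite language. A quasivariety is locally finite if finitely generated substructures of its members are finite; $\mathcal W_\Sigma$ is, because its only function symbols are finitely many constants.

The intended reading: $N$ means "not equal", $\bar R$ means "not $R$", $E$ is an equivalence relation that will be allowed to grow in quotients, and $P_d$ is a lamp. By (A6) the lamp $P_d(u,v,\bar x)$ can be on only if $E(u,v)$ holds, and by (A7) it is forced on by $E(u,v)$ if $\bar x$ satisfies the requirement $d$. If $\bar x$ violates the requirement, nothing forces the lamp on, and the congruence lattice will notice this unforced choice.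

What is the construction for? A requirement, such as "every point satisfies one of infinitely many formulas", is not a quasi-identity. The construction moves it from the axioms into the shape of a congruence lattice. We shall prove (Theorem 1) that certain partition-type lattices of size $\kappa$ are realized as congruence lattices in $\mathcal W_\Sigma$ exactly when $\Sigma$ has a model of size at least $\kappa$. Choosing $\Sigma$ so that its models have size at most $\aleph_2$ and some model has size $\aleph_2$ then answers the question that we now state.

## 2. Congruences as sets of facts, and relative critical points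

Let $B$ be a first-order structure. A congruence of $B$ is an equivalence relation on $B$ together with a family of subsets of finite powers of $B$, indexed by the relation symbols, subject to the usual compatibility conditions. Congruences correspond to surjective homomorphisms with domain $B$, up to isomorphism. The following description is convenient.

**Definition (facts).** A fact of $B$ is an expression $x=y$ or $R(\bar x)$ with entries in $B$. A congruence $\theta$ is identified with the set of facts that become true in $B/\theta$, and congruences are ordered by inclusion. We write $x\approx_\theta y$ for $(x=y)\in\theta$, and $R^\theta$ for the set of $\bar x$ with $R(\bar x)\in\theta$. The set of facts true in $B$ is $0$, and the set of all facts is $1$.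

**Example.** Let $B=\{p,q\}$, with one unary symbol $U$, empty in $B$. The congruences with $p\not\approx q$ are given by the four subsets $U^\theta\subseteq\{p,q\}$. If $p\approx_\theta q$, then $U^\theta$ must be $\varnothing$ or $\{p,q\}$. So there are six congruences. Quotients need not be bijective, and a quotient that identifies nothing may still make relations larger.

For a quasivariety $\mathcal W$ and $B\in\mathcal W$, a congruence $\theta$ is a $\mathcal W$-congruence if $B/\theta\in\mathcal W$. In the example, let $\mathcal W$ be given by $U(x)\wedge U(y)\to x=y$. The congruence with $p\not\approx q$ and $U^\theta=\{p,q\}$ drops out, and five $\mathcal W$-congruences remain.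

A set of facts is a $\mathcal W$-congruence if and only if it contains the facts true in $B$ and is closed under finitary rules: reflexivity, symmetry and transitivity of equality, compatibility of operations and relations with equality, and for each axiom $\Phi\to\beta$ of $\mathcal W$ and each assignment of elements of $B$ to the variables, the rule "if the instances of the conjuncts of $\Phi$ are in $\theta$, so is that of $\beta$". Consequently the $\mathcal W$-congruences are closed under intersections and directed unions. So $\mathrm{Con}^{\mathcal W}B$ is an algebraic lattice, and its compact elements are those generated by finitely many facts. (Recall: $a$ is compact if $a\le\bigvee X$ implies $a\le\bigvee X_0$ for a finite $X_0\subseteq X$; a complete lattice is algebraic if every element is a join of compact ones.) Let $\mathrm{Con}_{\mathrm c}^{\mathcal W}B$ be the $(\vee,0)$-semilattice of compact elements. We use freely: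

* $\mathrm{Con}^{\mathcal W}(B/\theta)\cong[\theta,1]$;
* a $\mathcal W$-congruence $\theta$ equals $1$ if and only if $B/\theta$ is trivial;
* $\mathrm{Con}_{\mathrm c}^{\mathcal V}A\cong\mathrm{Con}_{\mathrm c}^{\mathcal W}B$ if and only if $\mathrm{Con}^{\mathcal V}A\cong\mathrm{Con}^{\mathcal W}B$, since an algebraic lattice is isomorphic to the ideal lattice of its semilattice of compact elements, and a lattice isomorphism restricts to compact elements.

One more remark will be used all the time. If a set $\theta$ of facts contains $0$ and has trivial equality, then it is a structure on the universe of $B$ with larger relations, and it is a $\mathcal W$-congruence if and only if this structure is in $\mathcal W$. Moreover, enlarging a relation $X$ in a structure can only violate axioms in whose hypotheses $X$ occurs. For $\mathcal W=\mathcal W_\Sigma$, the symbol $N$ occurs in hypotheses only in (A3), $\bar R$ only in (A4), and $P_d$ only in (A6).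

**Definition (relative critical point).** Let $\mathrm{Con}_{\mathrm c}^{\mathrm r}\mathcal V$ be the class of all isomorphic copies of $\mathrm{Con}_{\mathrm c}^{\mathcal V}A$ for $A\in\mathcal V$. If $\mathrm{Con}_{\mathrm c}^{\mathrm r}\mathcal V\not\subseteq\mathrm{Con}_{\mathrm c}^{\mathrm r}\mathcal W$, then $\mathrm{crit}_{\mathrm r}(\mathcal V;\mathcal W)$ is the least cardinality of a member of $(\mathrm{Con}_{\mathrm c}^{\mathrm r}\mathcal V)-(\mathrm{Con}_{\mathrm c}^{\mathrm r}\mathcal W)$. Otherwise it is $\infty$.

The source of our problem is Pierre Gillibert, "The possible values of critical points between strongly congruence-proper varieties of algebras", arXiv:1104.4207 (2011). It starts from the following known result.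

**Theorem A (known).** Let $\mathcal V$ and $\mathcal W$ be locally finite quasivarieties of first-order structures, in first-order languages with only finitely many relation symbols. Assume that for each finite $A\in\mathcal V$ there are, up to isomorphism, only finitely many $B\in\mathcal W$ such that $\mathrm{Con}_{\mathrm c}^{\mathcal V}A\cong\mathrm{Con}_{\mathrm c}^{\mathcal W}B$, and every such $B$ is finite. Then either $\mathrm{crit}_{\mathrm r}(\mathcal V;\mathcal W)\le\aleph_2$ or $\mathrm{Con}_{\mathrm c}^{\mathrm r}\mathcal V\subseteq\mathrm{Con}_{\mathrm c}^{\mathrm r}\mathcal W$.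

The problem asks whether the assumption on finite $A$ can be dropped. The answer is no. In ZFC, for every $n\ge0$ we shall produce locally finite quasivarieties $\mathcal V,\mathcal W_n$, in finite languages whose only function symbols are constants, with $\mathrm{crit}_{\mathrm r}(\mathcal V;\mathcal W_n)=\aleph_{n+1}$ (Theorem 2). For $n=2$ the value is $\aleph_3$. Section 10, which the answer does not need, determines all uncountable values of $\mathrm{crit}_{\mathrm r}(\mathcal V;\mathcal W)$ for our fixed $\mathcal V$.

## 3. Partitions that separate two points

On the left-hand side of the critical point we use the following quasivariety throughout.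

**Definition ($\mathcal V$).** The language of $\mathcal V$ has two constants $0,1$ and no other symbols. Its axiom is $0=1\to x=y$.

It is locally finite. A member is a set with two distinguished points that are distinct, unless the set has one element. An equivalence relation $\theta$ on $A\in\mathcal V$ is a $\mathcal V$-congruence if and only if $(0,1)\notin\theta$ or $\theta=1$.

Small cases: if $|A|=1$ the lattice has one element. If $A=\{0,1\}$, it is the two-element chain. If $A=\{0,1,2\}$, the partitions separating $0$ and $1$ are the discrete one and those with one nontrivial class $\{0,2\}$ or $\{1,2\}$; with the top we get a four-element lattice with two atoms. If $|A|=4$, there are $15$ partitions, of which $5$ identify $0$ and $1$; so the lattice has $10+1=11$ elements.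

**Definition (T).** A lattice with top $1$ has (T) if for every atom $\alpha$ there are atoms $\beta,\gamma$ with $\alpha,\beta,\gamma$ pairwise distinct and $\alpha\vee\beta=\alpha\vee\gamma=\beta\vee\gamma\ne1$.

So every atom lies in a "triangle". The lattice for $|A|=3$ fails (T), since it has only two atoms.

**Lemma 1.** Let $A\in\mathcal V$ be infinite. Then $\mathrm{Con}^{\mathcal V}A$ has an atom; all its atoms are $<1$; it satisfies (T); for each atom $\alpha$, $[\alpha,1]$ satisfies (T); and $|\mathrm{Con}_{\mathrm c}^{\mathcal V}A|=|A|$.

*Proof.* **Step 1: the atoms.** For $a\ne b$ with $\{a,b\}\ne\{0,1\}$ let $\alpha_{ab}$ be the equivalence relation whose only nontrivial class is $\{a,b\}$. It does not contain $(0,1)$, so it is a $\mathcal V$-congruence, it is $<1$, and it is clearly an atom. A nonzero $\mathcal V$-congruence contains some pair $(a,b)$ with $a\neq b$. If $\{a,b\}=\{0,1\}$, the congruence is $1$ and contains all pairs. So every nonzero $\mathcal V$-congruence lies above some $\alpha_{ab}$, and the $\alpha_{ab}$ are all the atoms.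

**Step 2: triangles.** Given $\alpha_{ab}$, pick $d\notin\{0,1,a,b\}$ and put $\beta=\alpha_{ad}$, $\gamma=\alpha_{bd}$. Each pairwise join must contain the equivalence relation with only nontrivial class $\{a,b,d\}$. This class does not contain both $0$ and $1$, because $d\notin\{0,1\}$ and $\{a,b\}\ne\{0,1\}$. So that relation is a $\mathcal V$-congruence, it is each of the three joins, and it is $\ne1$.

**Step 3: upper intervals.** $[\alpha,1]\cong\mathrm{Con}^{\mathcal V}(A/\alpha)$, and $A/\alpha\in\mathcal V$ is infinite, so Step 2 applies to it.

**Step 4: counting.** Compact elements are generated by finitely many pairs, so there are at most $|A|$ of them. The elements $\alpha_{0b}$, $b\notin\{0,1\}$, are $|A|$ distinct compact elements. $\square$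

## 4. Why an axiom cannot state a covering, and how a lamp can

To obtain a critical point of $\aleph_3$ we want $\mathcal W$ to realize our lattices up to size $\aleph_2$ and not beyond. Coverings of finite powers by "thin" sets (Section 8) distinguish $\aleph_2$ from $\aleph_3$. The first thing to try is to make the covering an axiom of $\mathcal W$, in the form "every tuple satisfies $U_0$ or $U_1$ or $\dots$". This stops at once, since quasivarieties are closed under products and such statements are not. Already $\forall x\,(U_0(x)\vee U_1(x))$ fails: the one-element structure in which only $U_0$ holds and the one in which only $U_1$ holds satisfy it, while in their product neither $U_0$ nor $U_1$ holds at the only point.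

What a quasi-identity can say is that a tuple with the desired property has a consequence. The lamps do this: a tuple satisfying the requirement has its lamp forced on as soon as $E(u,v)$ holds. A tuple violating it leaves the lamp free, which creates extra congruences.

**Example (a free lamp).** Let $L^*$ have one unary symbol $Q$, let $C=\varnothing$, and let the only requirement be $\forall x\,Q(x)$. Let $B$ have universe $\{0,1,2\}$, with $E$ equality, $N$ inequality, $Q=\{0,1\}$, $\bar Q=\{2\}$, and $P=\{(u,u,x):u,x\in B\}$. Then $B\in\mathcal W_\Sigma$, and the requirement fails at $x=2$. Let $\theta\ne1$ be a $\mathcal W_\Sigma$-congruence. Since $N$ holds for all distinct pairs, (A3) forbids identifications and new facts of $N$; and (A4) forbids new facts of $Q,\bar Q$. So $\theta$ is given by $F=E^\theta$, one of the three equivalence relations separating $0$ and $1$, and by $P^\theta$. For $x\in\{0,1\}$, (A6) and (A7) give $(u,v,x)\in P^\theta$ iff $(u,v)\in F$. For $x=2$, the set $\{(u,v):P(u,v,2)\in\theta\}$ can be any set between the diagonal and $F$. This gives $1$, $4$, $4$ possibilities for the three $F$, and with the top, $10$ congruences,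 instead of the $4$ of the partition lattice of $A=\{0,1,2\}$.

So free lamps disturb the lattice. To prove in general that a lattice isomorphic to some $\mathrm{Con}^{\mathcal V}A$ excludes free lamps, we shall use (T). A fact that can be added on its own, with no further consequence, generates an atom lying in no triangle. One must be careful about where the free lamp shows up.

**Example ((T) for $\mathrm{Con}^{\mathcal W_\Sigma}B$ alone is not enough).** Take the same $\Sigma$, and let $B$ be infinite, with $0\ne1$, $E$ equality, $N$ inequality, $Q$ false exactly at one point $x_0$, $\bar Q$ the complement of $Q$, and $P=\{(u,u,x):u,x\in B\}$. As before, the $\mathcal W_\Sigma$-congruences $\ne1$ are given by pairs $(F,S)$, where $F$ is an equivalence relation with $(0,1)\notin F$ and $\Delta\subseteq S\subseteq F$; here $\Delta$ is the diagonal and $S=\{(u,v):P(u,v,x_0)\in\theta\}$. Since $S\subseteq F$, the atoms are the pairs $(F_{ab},\Delta)$, where $F_{ab}$ has the only nontrivial class $\{a,b\}\ne\{0,1\}$. The join of $(F,S)$ and $(F',S')$ is $(F\vee F',S\cup S')$ if $(0,1)\notin F\vee F'$. So the triangles of Lemma 1 show that (T) holds, although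 the requirement fails. But above the atom $\alpha=(F_{ab},\Delta)$ the free lamp appears: $\varepsilon=(F_{ab},\Delta\cup\{(a,b)\})$ is an atom of $[\alpha,1]$. If $\varepsilon$ were in a triangle with $\beta,\gamma$, then $\varepsilon\le\beta\vee\gamma\ne1$, so $P(a,b,x_0)$ would lie in $\beta$ or $\gamma$, and that atom would be $\geq\varepsilon$, hence equal to it. So $[\alpha,1]$ fails (T).

This is why Lemma 1 records (T) for the intervals $[\alpha,1]$ also: the proof first turns on one new pair $E(u,v)$ by passing to $B/\alpha$, and then looks at the lamps there.

## 5. From a model of $\Sigma$ to a realization of the lattice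

Write $\mathcal W=\mathcal W_\Sigma$. The easy half of the correspondence is a direct construction.

**Proposition 1.** Let $M$ be a $\Sigma$-model and $A\in\mathcal V$ nontrivial with $|A|\le|M|$. Then $\mathrm{Con}^{\mathcal V}A\cong\mathrm{Con}^{\mathcal W}B$ for some $B\in\mathcal W$.

*Proof.* **Step 1: the structure $B$.** Choose a surjection $\pi\colon M\to A$. Let $B$ have universe $M$, with the $L^*$-symbols interpreted as in $M$; let $0,1\in M$ be chosen with $\pi(0)=0$, $\pi(1)=1$; and put
$$E^B=\ker\pi,\qquad N^B=\{(x,y):x\ne y\},\qquad \bar R^B=M^r\setminus R^B\ (R\in L^*\ r\text{-ary}),\qquad P_d^B=\{(u,v,\bar x):\pi(u)=\pi(v)\}.$$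

**Step 2: $B\in\mathcal W$.** (A1) is clear. (A2) holds since $0\ne1$ in the nontrivial structure $A$. (A3) and (A4) hold by definition of $N$ and $\bar R$, (A5) since $M$ is a $\Sigma$-model, and (A6), (A7) since $P_d^B(u,v,\bar x)$ is equivalent to $E^B(u,v)$. Note that $B$ is nontrivial.

**Step 3: every $\mathcal W$-congruence $\theta\ne1$ is determined by $E^\theta$.** Here $B/\theta$ is nontrivial, so hypotheses of axioms with conclusion $\bot$ hold nowhere in $B/\theta$.

If $x\ne y$ and $x\approx_\theta y$, then $N(x,y)\in0\subseteq\theta$ yields $N(x,x)\in\theta$, against (A3). So $\approx_\theta$ is equality. Next, $N^\theta\supseteq N^B$ contains all pairs of distinct elements, and no $(x,x)$ by (A3); so $N^\theta=N^B$. If $R(\bar x)\in\theta$ with $\bar x\notin R^B$, then $\bar R(\bar x)\in 0\subseteq\theta$, against (A4); the same argument works with $R,\bar R$ exchanged. So $R^\theta=R^B$ and $\bar R^\theta=\bar R^B$.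

The relation $E^\theta$ is an equivalence relation by (A1), contains $\ker\pi$, and does not contain $(0,1)$ by (A2). Finally
$$P_d^\theta=\{(u,v,\bar x):(u,v)\in E^\theta\}.$$
The inclusion "$\subseteq$" is (A6). For "$\supseteq$", given $\bar x$, the requirement $d$ gives $k$ and $\bar y$ with $M\models\delta_{d,k}(\bar x,\bar y)$, so (A7) puts $P_d(u,v,\bar x)$ into $\theta$ whenever $E(u,v)\in\theta$. This is the place where the requirements are used.

**Step 4: every admissible $E$ occurs.** Let $F\supseteq\ker\pi$ be an equivalence relation with $(0,1)\notin F$. Take trivial equality, $E^\theta=F$, $P_d^\theta=\{(u,v,\bar x):(u,v)\in F\}$, and all other relations as in $B$. This contains all facts true in $B$. The resulting structure satisfies (A1), (A2) by the choice of $F$; (A3)–(A5) since they involve only relations unchanged from $B$, and their hypotheses with conclusion $\bot$ hold nowhere in $B$; and (A6), (A7) by the definition of $P_d^\theta$. So $\theta$ is a $\mathcal W$-congruence. It is $\ne1$, since its equality is trivial and $|M|\ge2$.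

**Step 5: conclusion.** By Steps 3 and 4, $\theta\mapsto E^\theta$ is an order isomorphism from $\mathrm{Con}^{\mathcal W}B\setminus\{1\}$ onto the poset of equivalence relations $F\supseteq\ker\pi$ on $M$ with $(0,1)\notin F$. Via $\pi$, that poset is isomorphic to the poset of equivalence relations on $A$ not containing $(0,1)$, which is $\mathrm{Con}^{\mathcal V}A\setminus\{1\}$. Now add the tops. $\square$

## 6. What triangles of atoms force on a structure in $\mathcal W_\Sigma$

For the converse we are given an arbitrary $B\in\mathcal W$, about which we know only its lattice. The next lemma shows that (T) forces the symbols $N$, $\bar R$, $P_d$ to have their intended meaning.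

**Lemma 2.** Let $B\in\mathcal W$ be nontrivial and let $\mathrm{Con}^{\mathcal W}B$ satisfy (T). Then:

1. $N^B(x,y)$ for all $x\ne y$; hence $\approx_\theta$ is equality for every $\mathcal W$-congruence $\theta\ne1$.
2. For every relation symbol $R\in L^*$ and every $\bar x$: $R^B(\bar x)$ or $\bar R^B(\bar x)$.
3. If $E^B(u,v)$, then $P_d^B(u,v,\bar x)$ for all $d,\bar x$.

*Proof.* **Step 1: adding one fact of $N$.** This prepares the proof of (1). Let $x\neq y$, let $\theta\ne1$ be a $\mathcal W$-congruence with $x\not\approx_\theta y$, and let $\theta+N(x,y)$ be $\theta$ together with all facts $N(x',y')$ with $x'\approx_\theta x$, $y'\approx_\theta y$. In $B/\theta$ this adds to $N$ one pair of distinct elements. Since $N$ occurs in hypotheses only in (A3), and $N$ stays irreflexive, the result is a $\mathcal W$-congruence. By compatibility with equality it is the least one containing $\theta$ and $N(x,y)$.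

**Step 2: proof of (1).** Suppose $x\ne y$ and $N(x,y)$ is false in $B$. Step 1 with $\theta=0$ (which is $\neq1$, as $B$ is nontrivial) shows that $\alpha:=0\cup\{N(x,y)\}$ is a $\mathcal W$-congruence. It has just one fact more than $0$, so it is an atom. Take $\beta,\gamma$ as in (T).

If $x\approx_\beta y$, then $\alpha\vee\beta$ contains $N(x,y)$ and $x=y$, hence $N(x,x)$, so $\alpha\vee\beta=1$ by (A3), a contradiction. So $x\not\approx_\beta y$, and Step 1 gives $\alpha\vee\beta=\beta+N(x,y)$. Now $\gamma\not\le\beta$ and $\gamma\le\alpha\vee\gamma=\alpha\vee\beta$. So $\gamma$ contains some $N(x',y')\notin\beta$ with $x'\approx_\beta x$ and $y'\approx_\beta y$. Then $x'\ne y'$, because $x\not\approx_\beta y$; and $N(x',y')$ is false in $B$, because $0\subseteq\beta$. By Step 1, $0\cup\{N(x',y')\}$ is a nonzero $\mathcal W$-congruence, and it is below the atom $\gamma$. Hence $\gamma=0\cup\{N(x',y')\}$.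

In particular $\approx_\gamma$ is equality, and Step 1 with $\theta=\gamma$ gives
$$\alpha\vee\gamma=\gamma+N(x,y)=0\cup\{N(x',y'),N(x,y)\}.$$
This contains $\beta$, since $\beta\le\alpha\vee\beta=\alpha\vee\gamma$. As $\beta\ne0$, it contains $N(x,y)$ or $N(x',y')$, so $\beta\ge\alpha$ or $\beta\ge\gamma$. This contradicts that $\alpha,\beta,\gamma$ are distinct atoms.

For the second statement in (1), let $\theta\ne1$, $x\ne y$, $x\approx_\theta y$. Then $N(x,y)\in0\subseteq\theta$ gives $N(x,x)\in\theta$, against (A3).

**Step 3: proof of (2) and (3).** Suppose (2) fails, and let $f$ be the fact $\bar R(\bar x)$, where $R(\bar x)$ and $\bar R(\bar x)$ are both false in $B$. Or suppose (3) fails, and let $f$ be a fact $P_d(u,v,\bar x)$ false in $B$ while $E^B(u,v)$. We first check that $f$ can be added on its own.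

Let $\theta\ne1$ be a $\mathcal W$-congruence; in case (2) assume also $R(\bar x)\notin\theta$. Then $\theta\cup\{f\}$ is a $\mathcal W$-congruence. Indeed $\approx_\theta$ is equality by (1), so we only add one tuple to one relation. In case (2), $\bar R$ occurs in hypotheses only in (A4), which is not violated since $R(\bar x)\notin\theta$. In case (3), $P_d$ occurs in hypotheses only in (A6), which is not violated since $E(u,v)\in0\subseteq\theta$.

With $\theta=0$ we see that $\alpha:=0\cup\{f\}$ is a $\mathcal W$-congruence, and it is an atom. Take $\beta,\gamma$ as in (T). In case (2), $R(\bar x)\notin\beta$, since otherwise $\alpha\vee\beta=1$ by (A4). Also $\beta\le\alpha\vee\beta\ne1$. So $\beta\cup\{f\}$ is a $\mathcal W$-congruence, and $\alpha\vee\beta=\beta\cup\{f\}$. As $\gamma\le\alpha\vee\beta=\beta\cup\{f\}$ and $\gamma\not\le\beta$, we get $f\in\gamma$. So $\alpha\le\gamma$, hence $\alpha=\gamma$, a contradiction. $\square$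

## 7. From a realization back to a model, and the critical point

**Proposition 2.** Let $A\in\mathcal V$ be infinite, $B\in\mathcal W$, and $\mathrm{Con}^{\mathcal V}A\cong\mathrm{Con}^{\mathcal W}B$. Then the $L^*$-reduct of $B$ is a $\Sigma$-model, and $|B|\ge|A|$.

*Proof.* **Step 1: constraints.** $B$ is nontrivial, since its lattice has more than one element. By Lemma 1, $\mathrm{Con}^{\mathcal W}B$ satisfies (T), so Lemma 2 applies. As $B$ is nontrivial, (A5) says that $B$ satisfies the constraints with $\bot$ read as "false".

**Step 2: an atom turns on a new pair of $E$.** By Lemma 1 there is an atom $\alpha$ of $\mathrm{Con}^{\mathcal W}B$, and $\alpha\ne1$. We claim that there are $u,v$ with $E(u,v)\in\alpha$ and $E(u,v)$ false in $B$. Let $f\in\alpha$ be a fact false in $B$. We go through the kinds of facts.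

* $f$ is not an equality, by Lemma 2(1).
* $f$ is not $N(x,y)$ with $x\ne y$, which is true in $B$ by Lemma 2(1). It is not $N(x,x)$, by (A3) and $\alpha\ne1$.
* $f$ is not $R(\bar x)$ or $\bar R(\bar x)$ with $R\in L^*$: by Lemma 2(2) the other one would be true in $B$, and (A4) would give $\alpha=1$.
* If $f$ is $E(u,v)$, we are done.
* If $f$ is $P_d(u,v,\bar x)$, then $E(u,v)\in\alpha$ by (A6), and $E(u,v)$ is false in $B$, since otherwise $f$ would be true in $B$ by Lemma 2(3).

Fix such $u,v$ for the rest of the proof.

**Step 3: in $B/\alpha$ all lamps at $(u,v)$ are on.** Let $d\in D$ and $\bar x\in B^{r_d}$. Put $B'=B/\alpha$. It is nontrivial, and it has the same universe as $B$ by Lemma 2(1). $\mathrm{Con}^{\mathcal W}B'\cong[\alpha,1]$ satisfies (T) by Lemma 1, and $E^{B'}(u,v)$ holds. So Lemma 2(3), applied to $B'$, gives $P_d(u,v,\bar x)\in\alpha$.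

**Step 4: computing $\alpha$ from below.** We now write down the cheapest $\mathcal W$-congruence containing $E(u,v)$, to see which lamps it really needs. Let $F$ be the equivalence relation generated by $E^B\cup\{(u,v)\}$. Then $F\subseteq E^\alpha$, so $(0,1)\notin F$ by (A2). Let $T$ be the set of facts with trivial equality, $E^T=F$,
$$P_e^T=P_e^B\cup\Bigl\{(u',v',\bar x'):(u',v')\in F,\ B\models\bigvee_k\exists\bar y\,\delta_{e,k}(\bar x',\bar y)\Bigr\}\qquad(e\in D),\tag{1}$$
and all other relations as in $B$. It contains all facts true in $B$. It is a $\mathcal W$-congruence: (A1), (A2) hold by the choice of $F$; (A3)–(A5) involve only unchanged relations, and their hypotheses with conclusion $\bot$ hold nowhere in $B$; (A6) holds since $P_e^B$ satisfies (A6) with $E^B\subseteq F$ and the new tuples have $(u',v')\in F$; and (A7) holds by (1), because the $L^*$-symbols, hence the $\delta_{e,k}$, are unchanged.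

Moreover $T\subseteq\alpha$. Indeed $F\subseteq E^\alpha$; and if $(u',v')\in F$ and $B\models\delta_{e,k}(\bar x',\bar y)$, then these facts also hold in $B/\alpha$, and (A7) in $B/\alpha$ gives $P_e(u',v',\bar x')\in\alpha$. Finally $T\ne0$, since $E(u,v)$ is false in $B$. As $\alpha$ is an atom, $T=\alpha$.

**Step 5: requirements.** By Steps 3 and 4, $(u,v,\bar x)\in P_d^T$. By (A6) in $B$, $(u,v,\bar x)\notin P_d^B$, because $E^B(u,v)$ fails. So (1) gives $B\models\bigvee_k\exists\bar y\,\delta_{d,k}(\bar x,\bar y)$. Here $d$ and $\bar x$ were arbitrary, so all requirements hold in $B$.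

**Step 6: cardinality.** If $B$ were finite, it would have finitely many facts, as the language is finite, and $\mathrm{Con}^{\mathcal W}B$ would be finite, which it is not. So $B$ is infinite. Compact $\mathcal W$-congruences are generated by finite sets of facts, so $|A|=|\mathrm{Con}_{\mathrm c}^{\mathcal V}A|=|\mathrm{Con}_{\mathrm c}^{\mathcal W}B|\le|B|$. $\square$

**Theorem 1.** Suppose $\Sigma$ has an infinite model. Then $\mathrm{crit}_{\mathrm r}(\mathcal V;\mathcal W_\Sigma)$ is the least infinite cardinal $\mu$ such that $\Sigma$ has no model of cardinality $\ge\mu$, and it is $\infty$ if there is no such $\mu$.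

*Proof.* We decide for each $A\in\mathcal V$ whether $\mathrm{Con}_{\mathrm c}^{\mathcal V}A\in\mathrm{Con}_{\mathrm c}^{\mathrm r}\mathcal W_\Sigma$. If $A$ is trivial, the trivial structure of $\mathcal W_\Sigma$ has the required one-element lattice. If $A$ is finite and nontrivial, use Proposition 1 with an infinite model $M$. If $A$ is infinite, Propositions 1 and 2 show that $\mathrm{Con}_{\mathrm c}^{\mathcal V}A\in\mathrm{Con}_{\mathrm c}^{\mathrm r}\mathcal W_\Sigma$ if and only if $\Sigma$ has a model of cardinality $\ge|A|$. The condition "$\Sigma$ has no model of cardinality $\ge\kappa$" is preserved when $\kappa$ grows; so the lattice of $A$ is missed if and only if $\mu$ exists and $|A|\ge\mu$. Since $|\mathrm{Con}_{\mathrm c}^{\mathcal V}A|=|A|$ for infinite $A$ by Lemma 1, and $\mathcal V$ has members of every infinite cardinality, the least cardinality of a missed semilattice is $\mu$, or no semilattice is missed. $\square$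

For the system $\Sigma_0$ of Section 1, all models are countable and there is an infinite one, so $\mathrm{crit}_{\mathrm r}(\mathcal V;\mathcal W_{\Sigma_0})=\aleph_1$. To reach $\aleph_3$ we need a combinatorial property that holds at $\aleph_2$ and fails at $\aleph_3$, and that has the shape of constraints and requirements.

## 8. Kuratowski's theorem on covering $X^{n+1}$ by thin sets

Coordinates of elements of $X^{n+1}$ are numbered $0,\dots,n$.

**Definition (thin).** $R\subseteq X^{n+1}$ is $i$-thin if any two members of $R$ agreeing in all coordinates $\ne i$ are equal.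

For $n=0$ a $0$-thin set has at most one element. For $n=1$, a $1$-thin set is the graph of a partial function $x_0\mapsto x_1$, and a $0$-thin set is the graph of a partial function $x_1\mapsto x_0$.

By hand for $n=1$ and $X=\omega_1$: for each $w<\omega_1$ fix an enumeration $e^w_0,e^w_1,\dots$ of the countable set $\{x:x\le w\}$. The sets $\{(w,e^w_k):w<\omega_1\}$ are $1$-thin and cover all $(x_0,x_1)$ with $x_1\le x_0$; exchanging coordinates covers the rest. For $|X|\ge\aleph_2$ this is impossible: close a set $Z$ of size $\aleph_1$ under the countably many partial functions, and take $w\notin Z$. For $x\in Z$, the pair $(x,w)$ cannot be covered by a $1$-thin set, as then $w$ would be a function value at $x\in Z$; and each $0$-thin set covers $(x,w)$ for at most one $x$. So only countably many of the $\aleph_1$ pairs are covered. The general proof repeats this.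

**Lemma 3.** (a) If $|X|\le\aleph_n$, then $X^{n+1}=\bigcup_{k<\omega}R_k$ with $R_k$ being $(k\bmod(n+1))$-thin. (b) If $|X|\ge\aleph_{n+1}$, then $X^{n+1}$ is not a union of countably many sets, each $i$-thin for some $i\le n$.

*Proof.* **Step 1: part (a), the indexing.** It suffices to cover $X^{n+1}$ by countably many sets $T_l$ ($l<\omega$) with $T_l$ being $i_l$-thin for some $i_l\le n$. Put $R_{l(n+1)+i_l}=T_l$, and $R_k=\varnothing$ for all other $k$.

**Step 2: part (a), induction on $n$.** For $n=0$ use singletons. Let $n\ge1$. Well-order $X$ in order type $|X|$. Then each $I_w=\{x:x\le w\}$ has cardinality $\le\aleph_{n-1}$. By the induction hypothesis choose for each $w$ sets with $I_w^n=\bigcup_kR^w_k$ and $R^w_k$ being $(k\bmod n)$-thin. For $m\le n$ and $k<\omega$ let $R_{m,k}$ be the set of $\bar x\in X^{n+1}$ such that all $x_j\le x_m$, and $\bar x$ with its $m$-th coordinate deleted lies in $R^{x_m}_k$. These countably many sets cover $X^{n+1}$: given $\bar x$, let $x_m$ be a largest coordinate.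

Let $i\ne m$ be the coordinate that becomes coordinate $k\bmod n$ after deleting coordinate $m$. Then $R_{m,k}$ is $i$-thin: two members that agree off $i$ have the same $x_m$, so after deletion both lie in the same set $R_k^{x_m}$ and agree off coordinate $k\bmod n$; so they are equal. That $i$ depends only on $m$ and $k$ is the reason for prescribing the residue of $k$ in (a).

**Step 3: part (b), induction on $n$.** For $n=0$ thin sets have at most one element and $X$ is uncountable. Let $n\ge1$, and let $R_k$ be $i_k$-thin ($k<\omega$). Each $R_k$ is the graph of a partial function $f_k\colon X^n\to X$ giving coordinate $i_k$ from the others. Starting with a subset of size $\aleph_n$ and closing under the countably many $f_k$, we get $Z\subseteq X$ with $|Z|=\aleph_n$, closed under all $f_k$. As $|X|\ge\aleph_{n+1}$, there is $w\in X\setminus Z$. Consider the tuples $(\bar x,w)$ with $\bar x\in Z^n$. If $(\bar x,w)\in R_k$, then $i_k\ne n$, as otherwise $w=f_k(\bar x)\in Z$. For $i_k<n$, the set $\{\bar x\in Z^n:(\bar x,w)\in R_k\}$ is $i_k$-thin in $Z^n$. By the induction hypothesis, for $n-1$ and $|Z|=\aleph_n$, these countably many sets do not cover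 $Z^n$. If $\bar x\in Z^n$ is uncovered, then $(\bar x,w)\notin\bigcup_kR_k$. $\square$

## 9. Coding thin coverings: $\mathrm{crit}_{\mathrm r}(\mathcal V;\mathcal W_n)=\aleph_{n+1}$

The covering sets are indexed by $k<\omega$, while $L^*$ must be finite. So we let elements of the structure serve as indices: $c$ is index $0$, $S$ is successor, and $Q(\bar x,z)$ says that $\bar x$ has index $z$.

**Definition ($\Sigma_n$, $\mathcal W_n$).** Let $n\ge0$. Let $L^*$ consist of a constant $c$, a binary $S$ and an $(n+2)$-ary $Q$. For $k<\omega$ let $\delta_k(x_0,\dots,x_n;z_0,\dots,z_k)$ be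
$$z_0=c\ \wedge\ \bigwedge_{l<k}S(z_l,z_{l+1})\ \wedge\ Q(\bar x,z_k).$$
$\Sigma_n$ has the constraints, for $k<\omega$ and $i=k\bmod(n+1)$,
$$\delta_k(\bar x,\bar z)\wedge\delta_k(\bar x',\bar z')\wedge\bigwedge_{j\ne i}x_j=x_j'\ \to\ x_i=x_i',\tag{2}$$
and the single requirement $\forall\bar x\,\bigvee_k\exists\bar z\,\delta_k(\bar x,\bar z)$. Put $\mathcal W_n=\mathcal W_{\Sigma_n}$.

For $n=0$ this is the system of Section 1.

**Theorem 2.** $\mathrm{crit}_{\mathrm r}(\mathcal V;\mathcal W_n)=\aleph_{n+1}$ for every $n\ge0$. In particular $\mathrm{crit}_{\mathrm r}(\mathcal V;\mathcal W_2)=\aleph_3$, so neither $\mathrm{crit}_{\mathrm r}(\mathcal V;\mathcal W_2)\le\aleph_2$ nor $\mathrm{Con}_{\mathrm c}^{\mathrm r}\mathcal V\subseteq\mathrm{Con}_{\mathrm c}^{\mathrm r}\mathcal W_2$. The statement in the problem is false.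

*Proof.* **Step 1: a model of cardinality $\aleph_n$.** Let $|M|=\aleph_n$ with $\omega\subseteq M$, let $M^{n+1}=\bigcup_kR_k$ as in Lemma 3(a), and put $\chi(\bar x)=\min\{k:\bar x\in R_k\}$. Let $c=0$, $S=\{(k,k+1):k<\omega\}$, $Q=\{(\bar x,\chi(\bar x)):\bar x\in M^{n+1}\}$. If $\delta_k(\bar x,\bar z)$ holds, then $z_0=0,z_1=1,\dots,z_k=k$ and $Q(\bar x,k)$. So $\exists\bar z\,\delta_k(\bar x,\bar z)$ holds if and only if $\chi(\bar x)=k$. Thus the requirement holds. The constraints (2) hold because $\{\bar x:\chi(\bar x)=k\}\subseteq R_k$ is $(k\bmod(n+1))$-thin.

**Step 2: every $\Sigma_n$-model $M$ has $|M|\le\aleph_n$.** The sets $\{\bar x:M\models\exists\bar z\,\delta_k(\bar x,\bar z)\}$, $k<\omega$, are $(k\bmod(n+1))$-thin by (2), and they cover $M^{n+1}$ by the requirement. By Lemma 3(b), $|M|\ge\aleph_{n+1}$ is impossible.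

**Step 3: the critical point.** By Steps 1 and 2, $\aleph_{n+1}$ is the least infinite cardinal $\mu$ such that $\Sigma_n$ has no model of cardinality $\ge\mu$. Apply Theorem 1. $\square$

The language of $\mathcal W_2$ has constants $0,1,c$, binary relations $E,N,S,\bar S$, $4$-ary relations $Q,\bar Q$ and one $5$-ary $P$. There is no conflict with Theorem A. Proposition 1 lifts finite nontrivial $A\in\mathcal V$ to infinite $B\in\mathcal W_2$, so the assumption of Theorem A fails here. Hence that assumption cannot be dispensed with.

## 10. Uncountable critical points of $\mathcal V$ and spectra of $L_{\omega_1\omega}$-sentences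

We keep $\mathcal V$ fixed and ask which uncountable values $\mathrm{crit}_{\mathrm r}(\mathcal V;\mathcal W)$ takes. Recall that $L_{\omega_1\omega}$ allows countable conjunctions and disjunctions and ordinary quantifiers. Sentences are in countable languages. We use the downward Löwenheim–Skolem theorem: given a countable fragment of $L_{\omega_1\omega}$ (a countable set of formulas closed under subformulas and the finitary operations), a structure $M$, a set $X\subseteq M$, and a cardinal $\kappa$ with $\max(\aleph_0,|X|)\le\kappa\le|M|$, there is a substructure of size $\kappa$ containing $X$ that is elementary for the fragment. Let $\mathrm{Spec}(\varphi)$ be the class of infinite cardinalities of models of $\varphi$. By downward Löwenheim–Skolem it is an initial segment of the infinite cardinals.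

**Theorem 3.** For an uncountable cardinal $\mu$ the following are equivalent.

1. $\mathrm{crit}_{\mathrm r}(\mathcal V;\mathcal W)=\mu$ for some locally finite quasivariety $\mathcal W$ in a language with finitely many relation symbols.
2. As (1), with $\mathcal W$ in a finite language whose only function symbols are constants.
3. There is an $L_{\omega_1\omega}$-sentence $\varphi$ with $\mathrm{Spec}(\varphi)=\{\kappa:\aleph_0\le\kappa<\mu\}$.

**Corollary.** (i) For every $\mathcal W$ as in (1) of Theorem 3 (without the condition on the critical point), either $\mathrm{crit}_{\mathrm r}(\mathcal V;\mathcal W)=\infty$ or $\mathrm{crit}_{\mathrm r}(\mathcal V;\mathcal W)<\beth_{\omega_1}$. (ii) The values $\aleph_\alpha$ $(1\le\alpha<\omega_1)$ and $\beth_\alpha^+$ $(\alpha<\omega_1)$ all occur. Hence, in the dichotomy without the finiteness assumption, $\aleph_2$ cannot be replaced by any cardinal $<\beth_{\omega_1}$, and for this $\mathcal V$ the bound $\beth_{\omega_1}$ is optimal.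

The implication (2)⇒(1) is trivial. We prove the other two implications, then the Corollary.

### 10.1. A sentence that describes a lifting: (1)⇒(3)

**Step 1: reduction to a countable language.** We need this to write an $L_{\omega_1\omega}$-sentence. By local finiteness the free structures $F_{\mathcal W}(m)$ are finite. If two $m$-ary function symbols $f,g$ satisfy $f(\bar x)=g(\bar x)$ at the free generators of $F_{\mathcal W}(m)$, they agree on all members of $\mathcal W$, since every map from the free generators to a member extends to a homomorphism. So for each $m$ there are only finitely many $m$-ary function symbols up to agreement on $\mathcal W$. Delete the duplicates, replacing them in the axioms by the retained symbols. Members of the new class expand uniquely to members of $\mathcal W$, and in quotients a deleted symbol still agrees with the retained one. So congruences do not change. We may assume that the language is countable, and hence that $\mathcal W$ has countably many axioms.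

**Step 2: generated congruences in $L_{\omega_1\omega}$.** A fact $f$ lies in the $\mathcal W$-congruence generated by $f_1,\dots,f_r$ if and only if it has a finite derivation from $f_1,\dots,f_r$ and the facts true in $B$ by the rules of Section 2: reflexivity, symmetry, transitivity, compatibility of operations and relations with equality, and one rule scheme for each axiom. There are countably many shapes of derivations, and the existence of a derivation of a given shape is an existential statement about $B$. So the condition is a countable disjunction of existential formulas.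

**Step 3: the sentence.** Let $\varphi$ be in the language with unary $A,B$, constants $0,1$, the graphs of the operations and the relations of $\mathcal W$ on $B$, a binary symbol $J$, and symbols $H_{m,\rho}$, where $m<\omega$ and $\rho$ is "$=$" or a relation symbol of $\mathcal W$. It says:

* ($\varphi1$) the universe is the disjoint union of $A$ and $B$; $A$ is infinite; $0\ne1$ are in $A$; $B\in\mathcal W$; $J$ is the graph of an injection $B\to A$;
* ($\varphi2$) for all $m$ and $\bar a=(a_1,b_1,\dots,a_m,b_m)\in A^{2m}$, the set of facts $h(\bar a)=\{\rho(\bar v):H_{m,\rho}(\bar a,\bar v)\}$ is a $\mathcal W$-congruence of $B$;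
* ($\varphi3$) for all $\bar a,\bar a'$ of any lengths, $\langle\bar a\rangle\subseteq\langle\bar a'\rangle$ if and only if $h(\bar a)\subseteq h(\bar a')$, where $\langle\bar a\rangle$ is the $\mathcal V$-congruence of $A$ generated by the pairs $(a_s,b_s)$;
* ($\varphi4$) each $h(\bar a)$ is generated, as a $\mathcal W$-congruence, by finitely many facts;
* ($\varphi5$) each $\mathcal W$-congruence generated by finitely many facts is some $h(\bar a)$.

This is an $L_{\omega_1\omega}$-sentence. In ($\varphi2$), being a $\mathcal W$-congruence is closure under countably many finitary rules. In ($\varphi3$), the left side is quantifier-free: in the graph with edges $\{a'_t,b'_t\}$, either $0,1$ are connected, or $a_s$ is connected to $b_s$ for each $s$; connection in a graph with a bounded number of edges is a finite disjunction over paths. In ($\varphi4$) and ($\varphi5$) use Step 2, with countable disjunctions over the number and kinds of generating facts, respectively over the length of $\bar a$.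

**Step 4: models of $\varphi$ give liftings.** In a model of $\varphi$, $\langle\bar a\rangle\mapsto h(\bar a)$ is well defined and an order embedding by ($\varphi3$). Its range is the set of all compact $\mathcal W$-congruences by ($\varphi4$), ($\varphi5$). So $\mathrm{Con}_{\mathrm c}^{\mathcal V}A\cong\mathrm{Con}_{\mathrm c}^{\mathcal W}B$. By ($\varphi1$), $|B|\le|A|$ with $A$ infinite, so $|A|$ is the cardinality of the model.

**Step 5: liftings give models of $\varphi$.** Let $\mathrm{Con}_{\mathrm c}^{\mathcal V}A\cong\mathrm{Con}_{\mathrm c}^{\mathcal W}B$ with $|A|=\kappa$ infinite, and take $A,B$ disjoint. Interpret the $H_{m,\rho}$ so that $h(\bar a)$ is the image of $\langle\bar a\rangle$. All clauses hold, except possibly the one on $J$, since $B$ might be too large. By downward Löwenheim–Skolem there is a substructure of size $\kappa$ containing $A$ that is elementary for a countable fragment containing those clauses. It satisfies them, and its $B$-part has size $\le\kappa=|A|$, so it can be equipped with $J$.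

**Step 6: the spectrum.** Let $A_\kappa$ be the member of $\mathcal V$ of infinite cardinality $\kappa$; it is unique up to isomorphism. By Steps 4 and 5, $\mathrm{Spec}(\varphi)$ is the class of infinite $\kappa$ with $\mathrm{Con}_{\mathrm c}^{\mathcal V}A_\kappa\in\mathrm{Con}_{\mathrm c}^{\mathrm r}\mathcal W$. Since $|\mathrm{Con}_{\mathrm c}^{\mathcal V}A_\kappa|=\kappa$, all infinite $\kappa<\mu$ belong to it, by minimality of $\mu=\mathrm{crit}_{\mathrm r}(\mathcal V;\mathcal W)$. And $\mu$ does not: the missed semilattice of size $\mu$ is $\mathrm{Con}_{\mathrm c}^{\mathcal V}A$ for some $A$, which is infinite since $\mu$ is uncountable, so $|A|=\mu$ and $A\cong A_\mu$. As $\mathrm{Spec}(\varphi)$ is an initial segment, (3) follows.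

### 10.2. A system that describes truth of a sentence: (3)⇒(2)

We turn $\varphi$ into a system $\Sigma$ whose models have exactly the cardinalities in $\mathrm{Spec}(\varphi)$. Elements of a $\Sigma$-model will code assignments of values to variables, and a truth predicate with positive and negative part will be kept consistent by constraints and made total by requirements.

**Step 1: normal form.** We may assume that $\varphi$ is relational (replace functions and constants by their graphs, adding that these are graphs) and in negation normal form, over variables $v_0,v_1,\dots$. Let $\{\theta_j:j<\omega\}$ enumerate, possibly with repetitions, its countably many subformulas, including $\varphi$; negated atomic formulas count as leaves. Passing to an immediate subformula adds at most one free variable, so each $\theta_j$ has finitely many free variables. Let $V_j$ be the finite set of their indices. For each $j$ fix indices for the immediate subformulas: if $\theta_j$ is a conjunction or disjunction, write it $\bigwedge_k\theta_{j_k}$ or $\bigvee_k\theta_{j_k}$ with fixed $j_k$; if it is $\forall v_i\psi$ or $\exists v_i\psi$, write $\psi=\theta_{j'}$ with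 a fixed $j'$. Clauses below are imposed for every index $j$.

**Step 2: language and abbreviations.** Let $L^*$ have a constant $c$, unary $U$, binary $S,T^+,T^-$, ternary $G$. The intended meaning of $G(x,z,a)$ is "$z$ is the name of some index $i$, and $x$ assigns $a$ to $v_i$"; that of $T^+(x,z)$ is "$z$ names $j$, and $\theta_j$ is true under $x$"; and $U$ contains the elements that name no index. The following are existentially quantified finite conjunctions of atomic formulas:

* $z\doteq j$: $\exists z_0,\dots,z_j\,(z_0=c\wedge\bigwedge_{l<j}S(z_l,z_{l+1})\wedge z_j=z)$;
* $T^\pm_j(x)$: $\exists z\,(z\doteq j\wedge T^\pm(x,z))$;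
* $G_i(x,a)$: $\exists z\,(z\doteq i\wedge G(x,z,a))$;
* $x\sim_Fx'$ for finite $F\subset\omega$: $\bigwedge_{i\in F}\exists z,a\,(z\doteq i\wedge G(x,z,a)\wedge G(x',z,a))$.

Existential quantifiers in hypotheses of constraints become universal prefixes; in requirements they belong to $\exists\bar y$.

**Step 3: the system.** The constraints of $\Sigma$ are:

* (c1) $U(z)\wedge z\doteq j\to\bot$;
* (c2) $z\doteq j\wedge z\doteq j'\to\bot$ for $j\ne j'$;
* (c3) $G_i(x,a)\wedge G_i(x,a')\to a=a'$;
* (c4) $T_j^+(x)\wedge T_j^-(x')\wedge x\sim_{V_j}x'\to\bot$;
* (c5) if $\theta_j=\bigwedge_k\theta_{j_k}$: $T_j^+(x)\wedge T^-_{j_k}(x)\to\bot$ for each $k$;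
* (c6) if $\theta_j=\forall v_i\theta_{j'}$: $T_j^+(x)\wedge T^-_{j'}(x')\wedge x\sim_{V_j}x'\to\bot$;
* (c7) if $\theta_j$ is $v_i=v_{i'}$: $T_j^+(x)\wedge G_i(x,a)\wedge G_{i'}(x,a')\to a=a'$; if $\theta_j$ is $v_i\ne v_{i'}$: $T_j^+(x)\wedge G_i(x,a)\wedge G_{i'}(x,a)\to\bot$;
* (c8) if $\theta_j=R(v_{i_1},\dots,v_{i_r})$ and $\theta_{j'}=\neg R(v_{i'_1},\dots,v_{i'_r})$: $T_j^+(x)\wedge T_{j'}^+(x')\wedge\bigwedge_s\bigl(G_{i_s}(x,a_s)\wedge G_{i'_s}(x',a_s)\bigr)\to\bot$;
* (c9) $T_j^-(x)\to\bot$ for one fixed $j$ with $\theta_j=\varphi$.

The five requirements, each a countable disjunction of existentially quantified finite conjunctions under universal quantifiers, are: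

* (d1) $\forall z\,\exists z'\,S(z,z')$;
* (d2) $\forall x,z\,(T^+(x,z)\vee T^-(x,z))$;
* (d3) $\forall x,z\,(U(z)\vee\exists a\,G(x,z,a))$;
* (d4) $\forall x,a,z\,\bigl(U(z)\vee\bigvee_j(z\doteq j\wedge\rho_j(x,a))\bigr)$, where $\rho_j$ is $\exists x'(x\sim_{V_j}x'\wedge G_i(x',a))$ if $\theta_j=\forall v_i\theta_{j'}$, and $\rho_j$ is empty (true) otherwise;
* (d5) for all $x,z$: $U(z)$, or for some $j$: $z\doteq j$ and one of the following. If $\theta_j=\bigvee_k\theta_{j_k}$: $T_j^-(x)$ or some $T_{j_k}^+(x)$. If $\theta_j=\exists v_i\theta_{j'}$: $T_j^-(x)$ or $\exists x'(x\sim_{V_j}x'\wedge T_{j'}^+(x'))$. For other $\theta_j$: no further condition.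

**Step 4: if $\varphi$ has an infinite model $M_0$, then $\Sigma$ has a model with the same universe $M$.** Choose distinct $y_j\in M$ ($j<\omega$), put $Y=\{y_j:j<\omega\}$, $c=y_0$,
$$S=\{(y_j,y_{j+1}):j<\omega\}\cup\{(z,z):z\notin Y\},\qquad U=M\setminus Y.$$
Choose a bijection $x\mapsto\hat x$ from $M$ onto the set of functions $\omega\to M$ that eventually take the value $y_0$; this set has cardinality $|M|$. Put
$$G=\{(x,y_i,\hat x(i)):x\in M,\ i<\omega\},\qquad T^+=\{(x,y_j):M_0\models\theta_j[\hat x]\},\qquad T^-=M^2\setminus T^+.$$
The only $S$-path from $c$ of length $j$ ends at $y_j$, so $z\doteq j$ iff $z=y_j$. Hence $T_j^+(x)$ iff $M_0\models\theta_j[\hat x]$; $T_j^-(x)$ iff $M_0\not\models\theta_j[\hat x]$; $G_i(x,a)$ iff $\hat x(i)=a$; and $x\sim_Fx'$ iff $\hat x|_F=\hat x'|_F$.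

Now (c1)–(c3) and (d1)–(d3) are clear. (c4) holds because satisfaction of $\theta_j$ depends only on $\hat x|_{V_j}$. (c5), (c7), (c8) restate clauses of the definition of satisfaction. For (c6): if $M_0\models\forall v_i\theta_{j'}[\hat x]$ and $\hat x'|_{V_j}=\hat x|_{V_j}$, then $M_0\models\theta_j[\hat x']$, so $M_0\models\theta_{j'}[\hat x']$, and $T^-_{j'}(x')$ fails. (c9) is $M_0\models\varphi$. In (d4) and (d5) we may take $z=y_j$, since otherwise $U(z)$. For (d4) with $\theta_j=\forall v_i\theta_{j'}$, take the $x'$ with $\hat x'=\hat x(i\mapsto a)$, which exists since this function also eventually takes the value $y_0$; as $i\notin V_j$, we have $x\sim_{V_j}x'$. In (d5), if $T_j^-(x)$ fails, then $M_0\models\theta_j[\hat x]$. For a disjunction some $\theta_{j_k}$ is satisfied, so $T_{j_k}^+(x)$. For $\exists v_i\theta_{j'}$ a witness $a$ yields the $x'$ with $\hat x'=\hat x(i\mapsto a)$; then $x\sim_{V_j}x'$ and $T^+_{j'}(x')$.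

**Step 5: if $M$ is a $\Sigma$-model, then $M$ is infinite and elements code assignments.** By (d1), for each $j$ some $z$ satisfies $z\doteq j$, and by (c2) $M$ is infinite. By (c1), $z\doteq j$ implies $\neg U(z)$. So by (d3), for every $x$ and every $z\doteq i$ there is $a$ with $G(x,z,a)$, and by (c3) this $a$ depends only on $x$ and $i$. Call it $\hat x(i)$. Then $G_i(x,a)$ iff $a=\hat x(i)$, and $G(x,z,\hat x(i))$ for every $z\doteq i$. Hence $x\sim_Fx'$ iff $\hat x|_F=\hat x'|_F$: a common pair $z,a$ gives $\hat x(i)=a=\hat x'(i)$, and conversely any $z\doteq i$ works with $a=\hat x(i)=\hat x'(i)$. Finally, exactly one of $T_j^+(x)$, $T_j^-(x)$ holds: at least one by (d2) applied to some $z\doteq j$, and not both by (c4) with $x'=x$.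

**Step 6: truth in a structure on $M$.** Let $M_0$ have universe $M$ and
$$R^{M_0}=\{(\hat x(i_1),\dots,\hat x(i_r)):\theta_j=R(v_{i_1},\dots,v_{i_r})\text{ for some }j\text{ with }T_j^+(x)\}.$$
By induction on $\theta_j$ we show, for all $x$, that $T_j^+(x)$ implies $M_0\models\theta_j[\hat x]$.

* Atomic relational formulas: by definition of $R^{M_0}$.
* Negated ones: suppose $\theta_{j'}=\neg R(v_{i'_1},\dots)$, $T_{j'}^+(x')$, and $(\hat x'(i'_1),\dots,\hat x'(i'_r))\in R^{M_0}$. Then this tuple is $(\hat x(i_1),\dots,\hat x(i_r))$ for some $x,j$ as in the definition, which contradicts (c8) with $a_s=\hat x(i_s)$.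
* Equalities and inequalities: by (c7).
* $\theta_j=\bigwedge_k\theta_{j_k}$: by (c5), $T^-_{j_k}(x)$ fails, so $T^+_{j_k}(x)$ for each $k$, and the induction hypothesis applies.
* $\theta_j=\bigvee_k\theta_{j_k}$: take $z\doteq j$ in (d5). By (c1) and (c2) the disjunct that holds is one for this $j$. As $T_j^-(x)$ fails, some $T^+_{j_k}(x)$ holds.
* $\theta_j=\exists v_i\theta_{j'}$: likewise there is $x'$ with $\hat x'|_{V_j}=\hat x|_{V_j}$ and $T^+_{j'}(x')$. So $M_0\models\theta_{j'}[\hat x']$, hence $M_0\models\theta_j[\hat x']$, and $M_0\models\theta_j[\hat x]$.
* $\theta_j=\forall v_i\theta_{j'}$: let $a\in M$. By (d4) with $z\doteq j$, and (c1), (c2), there is $x'$ with $\hat x'|_{V_j}=\hat x|_{V_j}$ and $\hat x'(i)=a$. By (c6), $T^-_{j'}(x')$ fails, so $T^+_{j'}(x')$ and $M_0\models\theta_{j'}[\hat x']$. The free variables of $\theta_{j'}$ have indices in $V_j\cup\{i\}$, so $M_0\models\theta_{j'}[\hat x(i\mapsto a)]$.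

By (c9), $T_j^+(x)$ holds for the fixed $j$ with $\theta_j=\varphi$ and any $x$. So $M_0\models\varphi$.

**Step 7: conclusion.** By Steps 4–6 the cardinalities of $\Sigma$-models are exactly the members of $\mathrm{Spec}(\varphi)=\{\kappa:\aleph_0\le\kappa<\mu\}$. As $\mu$ is uncountable, $\Sigma$ has an infinite model, and Theorem 1 gives $\mathrm{crit}_{\mathrm r}(\mathcal V;\mathcal W_\Sigma)=\mu$. The language of $\mathcal W_\Sigma$ is finite and its only function symbols are constants, which is (2). This proves Theorem 3. $\square$

### 10.3. Proof of the Corollary

**Part (i).** Countable values are $<\beth_{\omega_1}$. For uncountable values we use Morley's theorem on the Hanf number of $L_{\omega_1\omega}$: if a sentence has, for every $\alpha<\omega_1$, a model of cardinality $\ge\beth_\alpha$, then it has models in all infinite cardinalities. Let $\mu=\mathrm{crit}_{\mathrm r}(\mathcal V;\mathcal W)$ be an uncountable cardinal, and take $\varphi$ as in Theorem 3(3). If $\mu\ge\beth_{\omega_1}$, then $\varphi$ has a model of cardinality $\beth_\alpha$ for every $\alpha<\omega_1$, hence also one of cardinality $\mu$, a contradiction.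

**Part (ii), the sentences.** For $\alpha<\omega_1$ we give $L_{\omega_1\omega}$-sentences $\varphi_\alpha$ and $\psi_\alpha$ whose models include one of cardinality $\aleph_\alpha$, respectively $\beth_\alpha$, and none larger. We proceed by recursion on $\alpha$.

* $\varphi_0=\psi_0$ says $\forall x\bigvee_nU_n(x)$, with each $U_n$ having at most one element.
* $\varphi_{\alpha+1}$ says: a subset $U$ carries a model of $\varphi_\alpha$, $<$ is a linear order of the universe, and for each $x$, $g(x,\cdot)$ is an injection of $\{y:y<x\}$ into $U$. Then all sets $\{y:y<x\}$ have size $\le\aleph_\alpha$. Suppose the universe had size $\ge\aleph_{\alpha+2}$, and take a subset $Z$ of size $\aleph_{\alpha+1}$. The set $Z\cup\bigcup_{z\in Z}\{y:y<z\}$ has size $\le\aleph_{\alpha+1}$, so some $m$ lies outside it. Then $m$ is above all of $Z$, so $\{y:y<m\}$ has size $\ge\aleph_{\alpha+1}$, a contradiction. A model of size $\aleph_{\alpha+1}$ is $\omega_{\alpha+1}$ with $U=\omega_\alpha$.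
* $\psi_{\alpha+1}$ says: $U$ carries a model of $\psi_\alpha$, and $x\mapsto\{u\in U:u\mathrel\varepsilon x\}$ is injective on the universe. So the universe has size at most $2^{\beth_\alpha}=\beth_{\alpha+1}$. For a model of this size take $U$ of size $\beth_\alpha$ carrying a model of $\psi_\alpha$, a set $M\supseteq U$ of size $\beth_{\alpha+1}$, and define $\varepsilon$ by a bijection of $M$ onto the power set of $U$.
* For limit $\alpha$, fix $\alpha_n$ ($n<\omega$) cofinal in $\alpha$. The sentence says that the universe is $\bigcup_{n<\omega}U_n$, with $U_n$ carrying, in its own copy of the language, a model of $\varphi_{\alpha_n}$ (respectively $\psi_{\alpha_n}$). The universe has size at most $\sup_n\aleph_{\alpha_n}=\aleph_\alpha$ (respectively $\sup_n\beth_{\alpha_n}=\beth_\alpha$), and a disjoint union of largest models attains this.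

**Part (ii), the values.** The spectra of $\varphi_\alpha$ and $\psi_\alpha$ consist of the infinite cardinals below $\aleph_{\alpha+1}$ and below $\beth_\alpha^+$, respectively. So Theorem 3 gives the values $\aleph_{\alpha+1}$ and $\beth_\alpha^+$. For limit $\alpha$, a model of $\bigvee_{\beta<\alpha}\varphi_\beta$ has size at most $\aleph_\beta$ for some $\beta<\alpha$, and each such size occurs. So the spectrum consists of the infinite cardinals below $\aleph_\alpha$, and the value $\aleph_\alpha$ occurs.

**The bound in the dichotomy.** Let $\lambda<\beth_{\omega_1}$ be a cardinal. Then $\lambda\le\beth_\alpha$ for some $\alpha<\omega_1$, and a $\mathcal W$ with $\mathrm{crit}_{\mathrm r}(\mathcal V;\mathcal W)=\beth_\alpha^+$ satisfies neither $\mathrm{crit}_{\mathrm r}(\mathcal V;\mathcal W)\le\lambda$ nor $\mathrm{Con}_{\mathrm c}^{\mathrm r}\mathcal V\subseteq\mathrm{Con}_{\mathrm c}^{\mathrm r}\mathcal W$. So $\aleph_2$ cannot be replaced by $\lambda$. By (i), for this $\mathcal V$ every value other than $\infty$ is $<\beth_{\omega_1}$, so the bound $\beth_{\omega_1}$ is optimal here. $\square$
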